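\title{Quotients of countable groups that are coarsely abelian}


\begin{abstract}
Every countable group carries a proper left-invariant metric, unique up to coarse equivalence. We consider the countable groups that are bijectively coarsely equivalent to a countable abelian group, those that are coarsely equivalent to one, and those that coarsely embed into one, and we decide which of these classes are closed under quotients. The first two classes coincide and are closed under quotients. They consist of the groups whose finitely generated subgroups are virtually abelian and in which every conjugacy class meets only finitely many classes of the relation ``$u^i=v^i$ for some $i\ge1$''; every such group is bijectively coarsely equivalent to a direct sum of a free abelian group and finite cyclic groups. The third class is not closed under quotients: a direct sum of finitely generated nilpotent groups coarsely embeds into an abelian group, but a suitable central quotient of such a sum does not.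
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Three ways of being coarsely abelian}

A metric is \emph{proper} if all closed balls are compact. Every countable group carries a proper left-invariant metric; for a finitely generated group a word metric is one. For any two such metrics $d,d'$ on $G$ the identity map $(G,d)\to(G,d')$ is a coarse equivalence in the sense defined below (Section~\ref{sec:coarse} recalls why). We always regard a countable group as a metric space in this way. Its large-scale geometry is then an invariant of the group, also when there is no finite generating set.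

A map $f:X\to Y$ between metric spaces is \emph{bornologous} if for every $\delta<\infty$ the continuity modulus
$$\omega_f(\delta)=\sup\{\operatorname{diam}f(Z): Z\subset X,\ \operatorname{diam}Z\le\delta\}$$
is finite. The spaces $X$ and $Y$ are \emph{coarsely equivalent} if there are bornologous maps $f:X\to Y$ and $\psi:Y\to X$ and a real constant $K$ such that $\operatorname{dist}(\psi f(x),x)\le K$ and $\operatorname{dist}(f\psi(y),y)\le K$ for all $x\in X$, $y\in Y$; they are \emph{bijectively coarsely equivalent} if $f$ and $\psi$ can be chosen bijective. A map $f:X\to Y$ is a \emph{coarse embedding} if it is a coarse equivalence between $X$ and the subspace $f(X)\subset Y$.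

These notions forget everything of bounded size. A finite group is coarsely equivalent to a point, a group is coarsely equivalent to each of its subgroups of finite index, and $n\mapsto(\lfloor n/2\rfloor,\,n\bmod 2)$ is a bijective coarse equivalence $\mathbb Z\to\mathbb Z\oplus\mathbb Z/2$. We study three classes of countable groups:
\begin{itemize}
\item $\mathcal A_b$: groups bijectively coarsely equivalent to some countable abelian group;
\item $\mathcal A_c$: groups coarsely equivalent to some countable abelian group;
\item $\mathcal A_e$: groups that coarsely embed into some countable abelian group.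
\end{itemize}
A coarse equivalence is a coarse embedding, so $\mathcal A_b\subset\mathcal A_c\subset\mathcal A_e$. The following problem comes from the paper \cite{BHZ} of Banakh, Higes and Zarichinyy.

\medskip
\noindent\textbf{Problem.} \emph{For each $i\in\{b,c,e\}$, decide whether $G\in\mathcal A_i$ and $N\lhd G$ always imply $G/N\in\mathcal A_i$.}
\medskip

The simplest cases suggest the answer yes three times. Quotients of abelian groups are abelian. Among finitely generated groups, as we shall see, $\mathcal A_e$ consists of the virtually nilpotent groups and $\mathcal A_b=\mathcal A_c$ of the virtually abelian ones, and both properties pass to quotients. On the other hand, nothing in the definitions makes a coarse map $f:G\to A$ carry the cosets of $N$ close to the cosets of a subgroup of $A$, so $f$ induces no map on $G/N$. This suggests proving a positive answer through an algebraic description of the class, and looking for a counterexample among groups that are not finitely generated.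

\subsection{Results}

The classes $\mathcal A_b$ and $\mathcal A_c$ are equal and closed under quotients. The class $\mathcal A_e$ is not closed under quotients.

We write ``f.g.''\ for finitely generated. A group is \emph{virtually $P$} if it has a subgroup of finite index with the property $P$, and \emph{locally $P$} if all of its f.g.\ subgroups have $P$. For elements $u,v$ of a group write $u\sim v$ if $u^i=v^i$ for some $i\ge1$. This is an equivalence relation, since $u^i=v^i$ and $v^j=w^j$ give $u^{ij}=w^{ij}$.

\begin{theorem}\label{thm:A}
For a countable group $G$ the following are equivalent.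
\begin{enumerate}
\item[(1)] $G\in\mathcal A_b$.
\item[(2)] $G\in\mathcal A_c$.
\item[(3)] $G\in\mathcal A_e$ and $G$ is locally virtually abelian.
\item[(4)] \emph{(i)} $G$ is locally virtually abelian, and \emph{(ii)} every conjugacy class of $G$ meets only finitely many $\sim$-classes.
\item[(5)] $G$ is bijectively coarsely equivalent to $M\oplus T$, where $M$ is free abelian of countable rank and $T$ is a countable direct sum of finite cyclic groups.
\end{enumerate}
\end{theorem}

Here countable rank includes finite rank. Condition (ii) is a weak form of ``all conjugacy classes are finite''. In the infinite dihedral group $\mathbb Z\rtimes\{\pm1\}$ the conjugacy class of a reflection is infinite, but all reflections have order $2$ and so are $\sim$-equivalent to $1$. Condition (ii) does not follow from (i). Let $\mathrm{FSym}(\mathbb N)$ be the group of finitely supported permutations, acting on the basis $e_1,e_2,\dots$ of the free abelian group $\mathbb Z^{(\mathbb N)}$. Every f.g.\ subgroup of $\mathbb Z^{(\mathbb N)}\rtimes\mathrm{FSym}(\mathbb N)$ lies in some $\mathbb Z^m\rtimes\mathrm{Sym}(m)$, so (i) holds;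 but the conjugates $e_1,e_2,\dots$ of $e_1$ are pairwise not $\sim$-equivalent. By (3)$\Rightarrow$(4) this group is not even in $\mathcal A_e$.

\begin{corollary}\label{cor:quot}
The class $\mathcal A_b=\mathcal A_c$ is closed under quotients, and also under subgroups and countable direct sums.
\end{corollary}

\begin{proof}
We check that condition (4) of Theorem~\ref{thm:A} is inherited. Let $N\lhd G$. A f.g.\ subgroup of $G/N$ is the image of a f.g.\ subgroup of $G$, and quotients of virtually abelian groups are virtually abelian; this gives (i). A conjugacy class of $G/N$ is the image of a conjugacy class of $G$, and $u\sim v$ implies $uN\sim vN$; this gives (ii). For a subgroup $H\le G$, condition (i) is inherited, a conjugacy class of $H$ lies in a conjugacy class of $G$, and the relation $\sim$ on $H$ is the restriction of $\sim$ on $G$. In a direct sum, a f.g.\ subgroup lies in a finite product of f.g.\ subgroups of the summands, which is virtually abelian, and subgroups of virtually abelian groups are virtually abelian. The conjugacy class of an element with $r$ nontrivial coordinates is the product of $r$ conjugacy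 classes of summands, and two of its elements are $\sim$-equivalent as soon as their coordinates are (take a common multiple of the $r$ exponents).
\end{proof}

\begin{theorem}\label{thm:B}
There are a countable torsion-free metabelian group $G\in\mathcal A_e$, a direct sum of f.g.\ nilpotent groups, and a central subgroup $N\le G$ with $G/N\notin\mathcal A_e$. On the other hand, a f.g.\ group is in $\mathcal A_e$ if and only if it is virtually nilpotent, so quotients of f.g.\ groups in $\mathcal A_e$ are in $\mathcal A_e$.
\end{theorem}

Thus the failure for $\mathcal A_e$ cannot occur for f.g.\ groups. It cannot occur for locally virtually abelian groups either, because by Theorem~\ref{thm:A} such a group in $\mathcal A_e$ lies in $\mathcal A_c$, and Corollary~\ref{cor:quot} applies. The two theorems also show that the inclusion $\mathcal A_c\subset\mathcal A_e$ is strict: the integral Heisenberg group is f.g.\ nilpotent and not virtually abelian.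

\subsection{Plan of the proofs}

A countable abelian group may have infinite rank, so it has no dimension that could obstruct an embedding. But if $f:G\to A$ is bornologous and $z\in G$ is fixed, the steps $f(xz)-f(x)$ take finitely many values and so generate a group of finite rank $k$. A set reached by such steps can grow at most like a polynomial of degree $k$. This counting principle (Section~\ref{sec:count}) is the source of all restrictions that we put on groups in $\mathcal A_e$. It bounds, for each element $z$ separately, how distorted the cyclic group $\langle z\rangle$ can be. In Section~\ref{sec:B} we take nilpotent groups with central elements $z_n$ of increasing distortion and identify all the $z_n$; this proves Theorem~\ref{thm:B}.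

Theorem~\ref{thm:A} is proved along the cycle (5)$\Rightarrow$(1)$\Rightarrow$(2)$\Rightarrow$(3)$\Rightarrow$(4)$\Rightarrow$(5). The first two implications hold by definition. The implication (2)$\Rightarrow$(3) is Proposition~\ref{prop:lva} together with $\mathcal A_c\subset\mathcal A_e$; its proof in Section~\ref{sec:lva} averages a coarse equivalence into a cocycle of a unitary representation. The implication (3)$\Rightarrow$(4) is Proposition~\ref{prop:orbits}; Section~\ref{sec:V} attaches to $G$ a rational vector space $V$ with a linear action, and (ii) becomes finiteness of the orbits. The implication (4)$\Rightarrow$(5) is Proposition~\ref{prop:construct}; Section~\ref{sec:construct} builds an affine action of $G$ on $V$ and reads off the bijection from ``integer and fractional parts''.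

\section{Preliminaries}\label{sec:prelim}

We write $[x,y]=xyx^{-1}y^{-1}$. The letters $C,C',C_1,\dots$ and $c$ denote positive constants whose value may change from one statement to the next.

\subsection{Coarse maps between countable groups}\label{sec:coarse}

For countable groups the metric can be eliminated in favor of finite sets.

\begin{lemma}\label{lem:finite}
Let $G,G'$ be countable groups, $X\subset G$, $Y\subset G'$ subsets with the restricted metrics, and $f:X\to Y$ a map.
\begin{enumerate}
\item[(a)] $f$ is bornologous if and only if for each finite $E\subset G$ there is a finite $E'\subset G'$ such that $x^{-1}x'\in E$ implies $f(x)^{-1}f(x')\in E'$.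
\item[(b)] $f$ is a coarse embedding if and only if it is bornologous and for each finite $E'\subset G'$ there is a finite $E\subset G$ such that $f(x)^{-1}f(x')\in E'$ implies $x^{-1}x'\in E$.
\item[(c)] If $f$ is bijective and $f,f^{-1}$ are bornologous, then $X$ and $Y$ are bijectively coarsely equivalent.
\end{enumerate}
\end{lemma}

\begin{proof}
A proper metric space is complete, and a countable complete metric space has an isolated point by the Baire category theorem. Left translations are isometries, so every point of $G$ is isolated, and the compact balls are finite. Hence the bounded subsets of $G$ are the finite ones. Since $d(x,x')=d(1,x^{-1}x')$, and since $\omega_f(\delta)$ is the supremum of $d(f(x),f(x'))$ over pairs with $d(x,x')\le\delta$, we obtain (a).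

For (b), let $\psi:f(X)\to X$ be bornologous with $d(\psi f(x),x)\le K$. Then $d(x,x')\le 2K+d(\psi f(x),\psi f(x'))$, and the right side is bounded when $d(f(x),f(x'))$ is. Conversely, assume the condition and let $\psi:f(X)\to X$ be any map with $f\psi=\mathrm{id}$. The condition says that $\psi$ is bornologous, and for $E'=\{1\}$ it says that $x^{-1}\psi f(x)$ stays in a finite set, because $x$ and $\psi f(x)$ have the same image. For (c) take $\psi=f^{-1}$ and $K=0$.
\end{proof}

The criterion (a) does not mention the metric, which proves the uniqueness stated in the introduction. For existence, enumerate $G=\{g_1,g_2,\dots\}$, let $|g|$ be the least value of $n_1+\dots+n_r$ over all expressions $g=g_{n_1}^{\pm1}\cdots g_{n_r}^{\pm1}$, and put $d(g,h)=|g^{-1}h|$. By (b), compositions of coarse embeddings are coarse embeddings, and so is the inclusion of a subgroup. If $H\le G$ has finite index and $T$ is a finite set with $G=\bigsqcup_{t\in T}Ht$, then the map $g=ht\mapsto h$ is a coarse embedding $G\to H$, since $h^{-1}h'=t\,(g^{-1}g')\,t'^{-1}$; it is a coarse inverse of the inclusion.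

We write abelian targets additively. For a bornologous map $f:G\to A$ and $u\in G$ the \emph{displacement set}
$$\Delta_f(u)=\{f(xu)-f(x):x\in G\}$$
is finite by (a), and $\Delta_f(u^{-1})=-\Delta_f(u)$.

For a f.g.\ group $\Gamma$ let $|\cdot|_\Gamma$ be the word length with respect to some finite symmetric generating set; a change of generators changes it by a bounded factor. We use two facts.
\begin{enumerate}
\item[(W1)] If $p:\Gamma\to\Gamma'$ is a homomorphism of f.g.\ groups, then $|p(\gamma)|_{\Gamma'}\le C|\gamma|_\Gamma$.
\item[(W2)] If $L\le\Gamma$ has finite index, then $L$ is f.g.\ and $|l|_L\le C|l|_\Gamma$ for $l\in L$.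
\end{enumerate}
For (W2), write $\Gamma=\bigsqcup_{t\in T}Lt$ with $1\in T$. If $l=s_1\cdots s_m$ and $t_i\in T$ represents $Ls_1\cdots s_i$, then $t_0=t_m=1$ and $l=\prod_{i=1}^m t_{i-1}s_it_i^{-1}$, a product of $m$ elements of a fixed finite subset of $L$.

\subsection{Nilpotent groups}\label{sec:nilp}

The lower central series of a group $L$ is $\gamma_1(L)=L$, $\gamma_{l+1}(L)=[\gamma_l(L),L]$, and $L$ is nilpotent of class at most $c$ if $\gamma_{c+1}(L)=1$. A surjective homomorphism maps $\gamma_l$ onto $\gamma_l$. If $K\ne1$ is nilpotent, the class of $K/Z(K)$ is one less than the class of $K$. We use the following standard facts.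
\begin{enumerate}
\item[(N1)] Subgroups of f.g.\ nilpotent groups are f.g. The torsion elements of a nilpotent group form a subgroup, which is finite if the group is f.g. Nilpotent groups are amenable.
\item[(N2)] In a torsion-free nilpotent group, $x^n=y^n$ with $n\ge1$ implies $x=y$. Hence, if $x^n$ commutes with $y$, then so does $x$, because $(yxy^{-1})^n=x^n$. In particular the quotient by the center is again torsion-free.
\end{enumerate}
For a nilpotent group $L$ put
$$\sqrt{\gamma_l(L)}=\{x\in L:\ x^i\in\gamma_l(L)\text{ for some }i\ge1\}.$$
This is the preimage of the torsion subgroup of $L/\gamma_l(L)$. So it is a normal subgroup, and $L/\sqrt{\gamma_l(L)}$ is torsion-free of class at most $l-1$. Up to powers, the lower central series does not change when we pass to finite index.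

\begin{lemma}\label{lem:N3}
Let $H$ be nilpotent, $H^\circ\le H$ of finite index and $j\ge1$. Every element of $\gamma_j(H)$ has a positive power in $\gamma_j(H^\circ)$.
\end{lemma}

\begin{proof}
First we show that a torsion-free nilpotent group $K$ and a subgroup $K^\circ$ of finite index have the same class, by induction on the class of $K$. Let $K\ne1$. Then $K$ is infinite, so $K^\circ\ne1$. An element of $Z(K^\circ)$ commutes with a positive power of each $y\in K$, hence with $y$ by (N2); so $Z(K^\circ)=K^\circ\cap Z(K)$. Therefore $K^\circ/Z(K^\circ)$ is a subgroup of finite index in the torsion-free group $K/Z(K)$. By induction these two groups have the same class, and so do $K^\circ$ and $K$.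

Replacing $H^\circ$ by the intersection of its conjugates only makes $\gamma_j(H^\circ)$ smaller, so we may assume $H^\circ\lhd H$. Then $\gamma_j(H^\circ)\lhd H$. Let $Q=H/\gamma_j(H^\circ)$ and let $\bar Q$ be the quotient of $Q$ by its torsion subgroup. The image of $H^\circ$ in $\bar Q$ has finite index and class at most $j-1$, so $\bar Q$ has class at most $j-1$. This says that $\gamma_j(Q)$ consists of torsion elements, which is the claim.
\end{proof}

\section{Counting in an abelian target}\label{sec:count}

The rank of a f.g.\ abelian group is its torsion-free rank.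

\begin{lemma}\label{lem:count}
Let $f:G\to A$ be a coarse embedding into a countable abelian group, $\Gamma\le G$ a f.g.\ subgroup and $Y\subset\Gamma$. Suppose that $f(Y)$ lies in a finite union of cosets of a f.g.\ subgroup $B\le A$ of rank $k$. Then there is $C$ with
$$|\{y\in Y:|y|_\Gamma\le\rho\}|\le C(1+\rho)^k\qquad(\rho\ge0).$$
\end{lemma}

\begin{proof}
Let $B_\Gamma\le A$ be the subgroup generated by the finite symmetric set $\bigcup_s\Delta_f(s)$, where $s$ runs over the generators of $\Gamma$. For $\gamma=s_1\cdots s_m$ the telescoping sum of the steps $f(s_1\cdots s_i)-f(s_1\cdots s_{i-1})$ shows that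
\begin{equation}\label{eq:telescope}
f(\gamma)-f(1)\in B_\Gamma,\qquad |f(\gamma)-f(1)|_{B_\Gamma}\le|\gamma|_\Gamma\qquad(\gamma\in\Gamma).
\end{equation}
The intersection of $B_\Gamma$ with a coset of $B$ is empty or a coset of $B\cap B_\Gamma$. So $f(Y)-f(1)$ lies in finitely many cosets of $B\cap B_\Gamma$ in $B_\Gamma$.

Let $p:B_\Gamma\to\mathbb Z^l\subset\mathbb R^l$ be the quotient by the finite torsion subgroup. Euclidean norms satisfy $|p(\beta)|\le C_1|\beta|_{B_\Gamma}$. The group $\Lambda=p(B\cap B_\Gamma)$ has rank $k'\le k$, so it spans a real subspace of dimension at most $k$, and its points are at mutual distance at least $1$. Comparing volumes of disjoint balls of radius $\frac12$ in this subspace, we see that $\Lambda$ has at most $(1+2R)^{k}$ points of norm at most $R$. Two points of a coset of $\Lambda$ of norm at most $R$ differ by a point of $\Lambda$ of norm at most $2R$, so a coset has at most $(1+4R)^k$ such points. With $R=C_1\rho$ this bounds the number of values of $p(f(y)-f(1))$ for $y\in Y$, $|y|_\Gamma\le\rho$, by $C_2(1+\rho)^k$. Finally, the fibers of $p$ are finite of constant size, and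 the fibers of $f$ have bounded size, because $f(x)=f(x')$ forces $x^{-1}x'$ into a fixed finite set by Lemma~\ref{lem:finite}(b).
\end{proof}

The exponent $k$ comes from $B$ alone, while lengths are measured in $\Gamma$. This makes part (b) of the next corollary uniform in the subgroup $H$, and the uniformity is what we shall exploit.

\begin{corollary}\label{cor:count}
Let $G\in\mathcal A_e$.
\begin{enumerate}
\item[(a)] $G$ is locally virtually nilpotent.
\item[(b)] For each $z\in G$ of infinite order there is $k$ with the following property. If $H\le G$ is f.g., $i,j\ge1$, $z^i\in H$, and there is $C$ with $|z^{im}|_H\le Cm^{1/j}$ for all $m\ge1$, then $j\le k$.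
\end{enumerate}
\end{corollary}

\begin{proof}
Let $f:G\to A$ be a coarse embedding into a countable abelian group.

(a) Let $\Gamma\le G$ be f.g. By \eqref{eq:telescope} we may take $Y=\Gamma$ and $B=B_\Gamma$ in Lemma~\ref{lem:count}, so the balls of $\Gamma$ grow at most polynomially. By Gromov's theorem \cite{Gromov}, a f.g.\ group of polynomial growth is virtually nilpotent.

(b) Let $B$ be generated by $\Delta_f(z)$ and let $k$ be its rank. Then $f(z^m)\in f(1)+B$ for all $m\ge0$. The elements $z^{im}$, $m\ge1$, are distinct, and those with $m\le(\rho/C)^j$ have length at most $\rho$ in $H$. Lemma~\ref{lem:count} with $\Gamma=H$ and $Y=\{z^{im}:m\ge1\}$ gives $\lfloor(\rho/C)^j\rfloor\le C'(1+\rho)^k$ for all $\rho\ge0$, so $j\le k$.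
\end{proof}

\section{Coarse embeddings and the proof of Theorem~\ref{thm:B}}\label{sec:B}

\subsection{Finitely generated groups}

A metric space is \emph{doubling} if there is a number $\kappa$ such that every ball of radius $2r$ is covered by at most $\kappa$ balls of radius $r$. Assouad's theorem \cite{Assouad} states that for a doubling space $(X,d)$ and $0<\theta<1$ the space $(X,d^\theta)$ embeds bi-Lipschitzly into some $\mathbb R^k$: there are $\varphi:X\to\mathbb R^k$ and $C\geq 1$ with $C^{-1}d(x,y)^\theta\le|\varphi(x)-\varphi(y)|\le C\,d(x,y)^\theta$.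

\begin{proposition}\label{prop:fg}
Every f.g.\ nilpotent group $H$ has an injective coarse embedding $f:H\to\mathbb Z^k$ with $f(1)=0$, for some $k$. A f.g.\ group is in $\mathcal A_e$ if and only if it is virtually nilpotent.
\end{proposition}

\begin{proof}
Let $d$ be a word metric on $H$ and $\beta(r)$ the number of points in a ball of radius $r$. By the theorem of Bass \cite{Bass} and Guivarc'h \cite{Guivarch} there are $D\in\mathbb N$ and $c,C>0$ with $cr^D\le\beta(r)\le Cr^D$ for $r\ge1$. Take a maximal set of points with mutual distances greater than $r$ in a ball of radius $2r$. The balls of radius $r$ about these points cover the ball. The balls of radius $r/2$ about them are disjoint and lie in the concentric ball of radius $3r$, so there are at most $\beta(3r)/\beta(r/2)$ points. This is at most $6^DC/c$ for $r\ge2$ and at most $\beta(6)$ for $r<2$. So $(H,d)$ is doubling.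

Apply Assouad's theorem with $\theta=\frac12$. Distinct points of $H$ are at distance at least $1$, so after rescaling $\varphi$ their images are at distance greater than $\sqrt k$. Let $f(x)\in\mathbb Z^k$ be the vector of integer parts of the coordinates of $\varphi(x)$. Points of $\mathbb R^k$ with the same integer parts are at distance less than $\sqrt k$, so $f$ is injective. Also $|f(x)-\varphi(x)|<\sqrt k$, so $|f(x)-f(y)|$ lies between $c'd(x,y)^{1/2}-2\sqrt k$ and $C'd(x,y)^{1/2}+2\sqrt k$, and $f$ is a coarse embedding. A translation gives $f(1)=0$.

A f.g.\ virtually nilpotent group coarsely embeds into a nilpotent subgroup of finite index (Section~\ref{sec:coarse}), which is f.g.\ by (W2); so it lies in $\mathcal A_e$. The converse is Corollary~\ref{cor:count}(a).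
\end{proof}

Virtual nilpotency passes to quotients, so the second part of Theorem~\ref{thm:B} is proved.

\subsection{Direct sums}

A direct sum of coarse embeddings need not be a coarse embedding: each map $\mathbb Z/2\to0$ is one, but $\bigoplus_{n\ge1}\mathbb Z/2\to0$ is not. This is why we arranged injectivity above.

\begin{lemma}\label{lem:sum}
A countable direct sum of f.g.\ nilpotent groups is in $\mathcal A_e$.
\end{lemma}

\begin{proof}
Let $f_n:\Gamma_n\to\mathbb Z^{k_n}$ $(n\ge1)$ be injective coarse embeddings with $f_n(1)=0$, as in Proposition~\ref{prop:fg}. Since $f_n(1)=0$, the map $f=\bigoplus f_n:\bigoplus\Gamma_n\to\bigoplus\mathbb Z^{k_n}$ is defined. We verify the two conditions of Lemma~\ref{lem:finite}. Let $x^{-1}y\in E$ with $E$ finite, say $E\subset\Gamma_1\times\dots\times\Gamma_m$. Then $x_n=y_n$ for $n>m$, so $f(y)-f(x)$ vanishes in these coordinates, and in each coordinate $n\le m$ it lies in a finite set depending only on $E$. Conversely, let $f(y)-f(x)\in E'$ with $E'$ finite, say $E'\subset\bigoplus_{n\le m}\mathbb Z^{k_n}$. Then $x_n=y_n$ for $n>m$ by injectivity, and $x_n^{-1}y_n$ lies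 in a finite set depending only on $E'$ for $n\le m$.
\end{proof}

\subsection{Central elements of growing distortion}

We want a f.g.\ nilpotent group with a central element $z_n$ whose $m$-th power has length of order at most $m^{1/n}$. For $n\ge1$ let $W_n$ be the ring $\mathbb Z[X]/((X-1)^n)$. Let $u\in W_n$ be its unit element and $Y=X-1$. The additive group of $W_n$ is free abelian with basis $u,Y,\dots,Y^{n-1}$, and $X=1+Y$ is invertible because $Y^n=0$. Put
$$H_n=W_n\rtimes\langle t\rangle,$$
where $t$ has infinite order and $tvt^{-1}=Xv$ for $v\in W_n$. We write $W_n$ additively and $H_n$ multiplicatively.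

The group $H_n$ is generated by $t$ and $u$, since the elements $t^iut^{-i}=X^i$, $0\le i<n$, generate $W_n$. It is torsion-free and metabelian, being an extension of $\mathbb Z^n$ by $\mathbb Z$. It is nilpotent: $H_n/YW_n$ is abelian, and $[vt^a,w]=(X^a-1)w\in Y^{l+1}W_n$ for $w\in Y^lW_n$, so $\gamma_{l+1}(H_n)\subset Y^lW_n$ and $\gamma_{n+1}(H_n)=1$. The element $z_n=Y^{n-1}$ has infinite order, and it is central because $XY^{n-1}=Y^{n-1}$.

The group $H_1$ is $\mathbb Z^2$. The group $H_2$ is the integral Heisenberg group, with $[t,u]=Y=z_2$. In $H_2$ we have $[t^q,u^d]=(X^q-1)\cdot d=qd\,Y$, so $z_2^{qd}$ is a word of length $2(q+d)$. Given $m$, let $q=\lceil\sqrt m\,\rceil$ and divide: $m=d_1q+d_0$ with $0\le d_0,d_1\le q$. Then $z_2^m=[t^q,u^{d_1}][t,u^{d_0}]$ has length at most $8q\le16\sqrt m$. The general case iterates the commutator with powers of $t$.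

\begin{lemma}\label{lem:Hn}
With respect to the generators $t^{\pm1},u^{\pm1}$ we have $|z_n^m|_{H_n}\le n^22^n\,m^{1/n}$ for all $m\ge1$.
\end{lemma}

\begin{proof}
For $v\in W_n$ and $q\ge1$ we have $(X^q-1)v=t^qvt^{-q}v^{-1}$, so $|(X^q-1)v|\le2q+2|v|$. Let $d\ge0$ and $q_1,\dots,q_{n-1}\ge1$ be integers, and put $v_0=d\,u$, $v_i=(X^{q_i}-1)v_{i-1}$. By induction $|v_i|\le2^i(d+q_1+\dots+q_i)$. Since $X^q-1=Y(1+X+\dots+X^{q-1})$ and $X$ fixes $Y^{n-1}$, we get $v_{n-1}=dq_1\cdots q_{n-1}Y^{n-1}$. Hence
$$|z_n^{\,dq_1\cdots q_{n-1}}|\le2^{n-1}(d+q_1+\dots+q_{n-1}).$$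
Let $q=\lceil m^{1/n}\rceil$, so that $m\le q^n$ and $q\le2m^{1/n}$. Write $m=\sum_{l=0}^{n-1}d_lq^l$ with integers $0\le d_l\le q$: if $q\ge2$, take $d_{n-1}=\lfloor m/q^{n-1}\rfloor\le q$ and expand the remainder in base $q$; if $q=1$, then $m=1=d_0$. Taking $l$ of the $q_i$ equal to $q$ and the others equal to $1$ gives $|z_n^{\,d_lq^l}|\le2^{n-1}nq$. Summing over the $n$ values of $l$ gives $|z_n^m|\le n^22^{n-1}q\le n^22^nm^{1/n}$.
\end{proof}

\begin{proof}[Proof of the first part of Theorem~\ref{thm:B}]
Let $G=\bigoplus_{n\ge1}H_n$. It is countable, torsion-free and metabelian, and $G\in\mathcal A_e$ by Lemma~\ref{lem:sum}. The subgroup $N=\langle z_nz_1^{-1}:n\ge2\rangle$ is central. It is the kernel of the map $\bigoplus_n\langle z_n\rangle\to\mathbb Z$ that adds the exponents, since $\prod z_n^{a_n}=\prod_{n\ge2}(z_nz_1^{-1})^{a_n}$ when $\sum a_n=0$. So the image $z$ of $z_1$ in $G/N$ has infinite order. For every $n$ the element $z$ is also the image of $z_n$. By Lemma~\ref{lem:Hn} and (W1), the image $\bar H_n$ of $H_n$ in $G/N$ satisfies $|z^m|_{\bar H_n}\le C_nm^{1/n}$ for $m\ge1$. If $G/N$ were in $\mathcal A_e$,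 Corollary~\ref{cor:count}(b) with $H=\bar H_n$, $i=1$, $j=n$ would give $n\le k$ for all $n$, with $k$ depending only on $z$. This is absurd, so $G/N\notin\mathcal A_e$.
\end{proof}

In $G$ there is no contradiction, because each $z_n$ has its own number $k\ge n$. The quotient $G/N$ is still locally nilpotent, so all of its f.g.\ subgroups lie in $\mathcal A_e$; what fails is a bound that is uniform over all f.g.\ subgroups containing $z$.

\section{Groups in $\mathcal A_c$ are locally virtually abelian}\label{sec:lva}

\begin{proposition}\label{prop:lva}
Every $G\in\mathcal A_c$ is locally virtually abelian.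
\end{proposition}

By Corollary~\ref{cor:count}(a) the f.g.\ subgroups of $G$ are virtually nilpotent, so the task is to exclude subgroups such as the Heisenberg group. The test elements are the commutators $w_n=[x^n,y^n]$, which have length at most $Cn$. A homomorphism to an abelian group kills them. We show that a bornologous map to an abelian group moves points by $o(n)$ \emph{on average} under right multiplication by $w_n$ (Lemma~\ref{lem:cocycle}). For a coarse equivalence this forces $w_n$ to have length $o(n)$ (Lemma~\ref{lem:short}). But $w_n$ has length at least $cn$ in a nilpotent group $L$ unless $[x,y]\in\sqrt{\gamma_3(L)}$ (Lemma~\ref{lem:long}). For $G=H_2$ this is already a contradiction, as $\gamma_3(H_2)=1$ and $[t,u]$ has infinite order.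

When $G$ is not f.g.\ there is a further difficulty. The short words for $w_n$ use the coarse inverse, so they live in a larger f.g.\ group $\Gamma$ than the group $H$ we start from, and in a larger group $w_n$ may really be short. For instance, in $H_3$ the elements $t$ and $Y$ satisfy $[t,Y]=Y^2=z_3\neq1$, and $[t^n,Y^n]=z_3^{n^2}$ (with $Y^n$ the $n$-th power in the group) has length at most $Cn^{2/3}$ by Lemma~\ref{lem:Hn}. What the lemmas give is that commutators sink one step deeper in the lower central series of the larger group. Corollary~\ref{cor:count}(b), combined with Lemma~\ref{lem:distort} below, shows that this cannot go on forever.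

\subsection{Distortion of the lower central series}

Lemma~\ref{lem:Hn} is a special case of the following estimate, since $z_n$ is the iterated commutator $[t,[t,\dots,[t,u]]]\in\gamma_n(H_n)$.

\begin{lemma}\label{lem:distort}
Let $H$ be f.g.\ nilpotent, $j\ge1$ and $h\in\gamma_j(H)$. There is $C$ with $|h^m|_H\le Cm^{1/j}$ for all $m\ge1$.
\end{lemma}

\begin{proof}
The group $H$ is a quotient of a free nilpotent group $F$ of finite rank $r$ and some class $c\ge j$. Since $\gamma_j(F)$ maps onto $\gamma_j(H)$, by (W1) we may take $H=F$. The advantage of $F$ is that it sits in a Lie group with dilations.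

Let $\mathfrak n=\mathfrak n_1\oplus\dots\oplus\mathfrak n_c$ be the free nilpotent real Lie algebra of rank $r$ and class $c$, graded by the degree of brackets, and let $\mathcal N$ be the simply connected Lie group with Lie algebra $\mathfrak n$; the map $\exp:\mathfrak n\to\mathcal N$ is a diffeomorphism. We use the following standard facts. By Malcev's theorem, $F$ is a cocompact discrete subgroup of $\mathcal N$. The lower central series of $\mathcal N$ is $\gamma_j(\mathcal N)=\exp(\bigoplus_{i\ge j}\mathfrak n_i)$. The maps $\delta_s:\exp\sum X_i\mapsto\exp\sum s^iX_i$ $(s>0,\ X_i\in\mathfrak n_i)$ are automorphisms; $\mathcal N$ is a Carnot group. Fix a Euclidean norm on $\mathfrak n$. The Carnot--Carath\'eodory distance $d(a,a')$ is the infimum of the lengths of curves from $a$ to $a'$ tangent to the left-invariant distribution defined by $\mathfrak n_1$. It is a left-invariant, proper, geodesic metric, it induces the usual topology, and $d(\delta_sa,\delta_sa')=s\,d(a,a')$.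

The functions $d(1,\exp\sum X_i)$ and $\max_i|X_i|^{1/i}$ are both multiplied by $s$ under $\delta_s$. The first is continuous, hence bounded on the compact set where the second equals $1$. So
$$d\Big(1,\exp\sum X_i\Big)\le C_1\max_i|X_i|^{1/i}.$$
The \v{S}varc--Milnor lemma says that a group acting by isometries, properly and cocompactly, on a proper geodesic space is quasi-isometric to it through any orbit map; for $F$ acting on $\mathcal N$ by left translations it gives $|\gamma|_F\le C_2\,d(1,\gamma)+C_2$ for $\gamma\in F$. Now $h\in\gamma_j(F)\subset\gamma_j(\mathcal N)$, so $h=\exp\sum_{i\ge j}X_i$ and $h^m=\exp\sum_{i\ge j}mX_i$. Since $(m|X_i|)^{1/i}\le m^{1/j}|X_i|^{1/i}$ for $i\ge j$ and $m\geq1$, the lemma follows.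
\end{proof}

\subsection{Cocycles of nilpotent groups}

Let $\pi$ be a unitary representation of a group $H$ on a Hilbert space $\mathcal H$. A \emph{cocycle} is a map $c:H\to\mathcal H$ with $c(ww')=c(w)+\pi(w)c(w')$. Then $c(1)=0$ and $\|c(ww')\|\le\|c(w)\|+\|c(w')\|$, so for f.g.\ $H$
\begin{equation}\label{eq:linear}
\|c(w)\|\le|w|_H\max_s\|c(s)\|,
\end{equation}
the maximum taken over the generators. If $P$ is an orthogonal projection commuting with $\pi(H)$, then $Pc$ is a cocycle for the representation on $P\mathcal H$. If $\pi$ is trivial, a cocycle is a homomorphism and may grow linearly. For nilpotent groups this is the only source of linear growth.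

\begin{lemma}\label{lem:cocycle}
Let $H$ be f.g.\ nilpotent, $\pi$ a unitary representation of $H$ on $\mathcal H$ and $c:H\to\mathcal H$ a cocycle.
\begin{enumerate}
\item[(a)] If the space $\mathcal H^H$ of fixed vectors is $0$, then for every $\epsilon>0$ there is $C_\epsilon$ with $\|c(w)\|\le\epsilon|w|_H+C_\epsilon$ for all $w\in H$.
\item[(b)] In general, $\|c([x^n,y^n])\|=o(n)$ for all $x,y\in H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For a central element $z$, expanding both sides of $c(zw)=c(wz)$ gives
\begin{equation}\label{eq:central}
(1-\pi(z))c(w)=(1-\pi(w))c(z)\qquad(w\in H).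
\end{equation}
The right side is bounded in $w$. If $1-\pi(z)$ were invertible, $c$ would be bounded. In general we split $\mathcal H$ into a part where it is invertible and a part where $c$ is small on the generators.

\emph{Special case: $\ker(1-\pi(z))=0$ for some central $z$.} By the spectral theorem the unitary operator $\pi(z)$ has a projection-valued measure on the unit circle, which commutes with every bounded operator commuting with $\pi(z)$, in particular with $\pi(H)$. For $\eta>0$ let $E_\eta$ be the spectral projection of $\{\zeta:|1-\zeta|\ge\eta\}$. On the range of $E_\eta$ the operator $1-\pi(z)$ has a bounded inverse that commutes with $\pi(H)$. Applying $E_\eta$ and this inverse to \eqref{eq:central} gives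
$$E_\eta c(w)=(1-\pi(w))\xi_\eta,\qquad\xi_\eta=(1-\pi(z))^{-1}E_\eta c(z),$$
so $\|E_\eta c(w)\|\le2\|\xi_\eta\|$. As $\eta\to0$, the projection $1-E_\eta$ tends strongly to the spectral projection of $\{1\}$, which is the projection onto $\ker(1-\pi(z))=0$. So for small $\eta$ we have $\|(1-E_\eta)c(s)\|\le\epsilon$ for all generators $s$, and \eqref{eq:linear} for the cocycle $(1-E_\eta)c$ gives $\|c(w)\|\le\epsilon|w|_H+2\|\xi_\eta\|$.

\emph{General case.} We use induction on the class of $H$. If $H$ is trivial, then $\mathcal H=\mathcal H^H=0$. Otherwise let $z_1,\dots,z_r$ generate the center $Z$ of $H$, which is f.g.\ by (N1), and let $P_i$ be the projection onto $\ker(1-\pi(z_i))$. Each kernel is $H$-invariant, so the $P_i$ commute with $\pi(H)$, and hence with each other. Then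
$$1=\sum_{i=1}^rP_1\cdots P_{i-1}(1-P_i)+P_1\cdots P_r$$
is a decomposition into orthogonal projections commuting with $\pi(H)$. On the range of the $i$-th term of the sum, $1-\pi(z_i)$ is injective, so the special case applies to the corresponding component of $c$. The range of $P_1\cdots P_r$ is the space $\mathcal H^Z$ of $Z$-fixed vectors. For the component $c'$ of $c$ in $\mathcal H^Z$, equation \eqref{eq:central} reads $0=(1-\pi(w))c'(z)$ for $z\in Z$, $w\in H$. So $c'(z)$ is fixed by $H$, hence $c'(z)=0$ and $c'(wz)=c'(w)+\pi(w)c'(z)=c'(w)$. Thus $c'$ descends to a cocycle of $H/Z$ on $\mathcal H^Z$, where $H/Z$ has no nonzero fixed vector. The induction hypothesis applies to $H/Z$, and word length does not increase when we pass to $H/Z$ with the images of the generators. Adding the $r+1$ estimates, each with $\epsilon/(r+1)$, gives (a).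

(b) The projection onto $\mathcal H^H$ commutes with $\pi(H)$. The component of $c$ in $\mathcal H^H$ is a homomorphism into an abelian group, so it vanishes on commutators. The component in $(\mathcal H^H)^\perp$ satisfies (a), and $|[x^n,y^n]|_H\le2n(|x|_H+|y|_H)$. Hence $\limsup_n\|c([x^n,y^n])\|/n\le2\epsilon(|x|_H+|y|_H)$ for every $\epsilon>0$.
\end{proof}

\subsection{Short commutators}

A \emph{right-invariant mean} on a group $H$ is a positive linear functional $\mathfrak m$ on the space $\ell^\infty(H)$ of bounded complex functions with $\mathfrak m(1)=1$ that takes the same value on $p\mapsto\Phi(p)$ and on $p\mapsto\Phi(pw)$, for every $w\in H$. Amenable groups have such a mean. By positivity, $\inf\Phi\le\mathfrak m(\Phi)$ for real $\Phi$.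

\begin{lemma}\label{lem:short}
Let $G\in\mathcal A_c$ and let $H\le G$ be f.g.\ nilpotent. There is a f.g.\ group $\Gamma$ with $H\le\Gamma\le G$ such that $|[x^n,y^n]|_\Gamma=o(n)$ for all $x,y\in H$.
\end{lemma}

\begin{proof}
Let $A$ be a countable abelian group and let $f:G\to A$, $\psi:A\to G$ be bornologous with $d(\psi f(x),x)\le K$. Let $O=O^{-1}$ be the finite ball of radius $K$ about $1$ in $G$; thus $x^{-1}\psi f(x)\in O$ for all $x$.

\emph{Step 1: lengths in $\Gamma$ are bounded linearly by lengths in $A$.} Let $B\le A$ be generated by the sets $\Delta_f(s)$, $s$ a generator of $H$; as in \eqref{eq:telescope}, $f(H)\subset f(1)+B$. Fix a finite symmetric generating set $\Sigma$ of $B$. Since $\psi$ is bornologous, the set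
$$E=\{\psi(\beta)^{-1}\psi(\beta+\sigma):\beta\in f(1)+B,\ \sigma\in\Sigma\}$$
is finite. Put $\Gamma=\langle H\cup E\cup O\rangle$, with a finite symmetric generating set containing $E\cup O$. For $h,h'\in H$,
$$h^{-1}h'=\big(h^{-1}\psi f(h)\big)\big(\psi f(h)^{-1}\psi f(h')\big)\big(\psi f(h')^{-1}h'\big).$$
The outer factors lie in $O$. Walk from $f(h)$ to $f(h')$ inside $f(1)+B$ by $|f(h)-f(h')|_B$ steps in $\Sigma$ and apply $\psi$; this writes the middle factor as a product of that many elements of $E$. Hence
\begin{equation}\label{eq:lower}
|h^{-1}h'|_\Gamma\le2+|f(h)-f(h')|_B .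
\end{equation}
Write $B=B_0\oplus B_1$ with $B_0\cong\mathbb Z^k$ and $B_1$ finite, and let $\phi(h)\in\mathbb Z^k\subset\mathbb C^k$ be the $B_0$-component of $f(h)-f(1)$. Then $|\phi(hs)-\phi(h)|$ is bounded over $h\in H$ and generators $s$ of $H$, and $|f(h)-f(h')|_B\le C_1|\phi(h)-\phi(h')|+C_2$.

\emph{Step 2: averaging.} Let $\mathfrak m$ be a right-invariant mean on $H$, which exists by (N1). On the space of bounded functions $H\to\mathbb C^k$ consider the semi-inner product $\mathfrak m(\langle\Phi,\Phi'\rangle)$. Let $\mathcal H$ be the Hilbert space obtained by factoring out null vectors and completing. The formula $(\pi(w)\Phi)(p)=\Phi(pw)$ satisfies $\pi(w)\pi(w')=\pi(ww')$ and preserves the semi-inner product by invariance of $\mathfrak m$, so it defines a unitary representation of $H$ on $\mathcal H$. The function $\phi$ is usually unbounded, but its increments $c(w)(p)=\phi(pw)-\phi(p)$ are bounded in $p$ by $C|w|_H$. They form a cocycle: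
$$c(ww')(p)=[\phi(pw)-\phi(p)]+[\phi(pww')-\phi(pw)]=c(w)(p)+(\pi(w)c(w'))(p).$$
Let $x,y\in H$ and $w_n=[x^n,y^n]$. The number $\|c(w_n)\|^2$ is the mean of $p\mapsto|\phi(pw_n)-\phi(p)|^2$, and $\|c(w_n)\|=o(n)$ by Lemma~\ref{lem:cocycle}(b). As the infimum is at most the mean, there is $p_n\in H$ with $|\phi(p_nw_n)-\phi(p_n)|\le\|c(w_n)\|+1$. By \eqref{eq:lower} with $h=p_n$ and $h'=p_nw_n$ we get $|w_n|_\Gamma\le2+C_1(\|c(w_n)\|+1)+C_2=o(n)$.
\end{proof}

\begin{remark}
Step 1 is the only place in this paper where a coarse equivalence, and not just a coarse embedding, is used. The map $\psi$ is defined on all of $f(1)+B$, so paths in $B$ can be pulled back, and this gives the linear bound \eqref{eq:lower}. For the embeddings of Proposition~\ref{prop:fg} all displacements under $w_n$ are at most $C\sqrt n$, and nothing follows about the length of $w_n$.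
\end{remark}

\subsection{Long commutators}

Consider first the Heisenberg group with generators $x,y$ and central $z=[x,y]$. Define $\alpha(x^ay^bz^c)=c+\frac12ab$. For $k=x^ay^bz^c$ and $k'=x^{a'}y^{b'}z^{c'}$ we have $kk'=x^{a+a'}y^{b+b'}z^{c+c'-a'b}$, so $\alpha(kk')=\alpha(k)+\alpha(k')+\frac12\omega(k,k')$ with $\omega(k,k')=ab'-a'b$. For a word $s_1\cdots s_m$ in $x^{\pm1},y^{\pm1}$ this gives $\alpha=\frac12\sum_{i<j}\omega(s_i,s_j)$, the signed area between the lattice path spelled by the word and the chord joining its endpoints. Each term $\omega(s_i,s_j)$ is $0$ or $\pm1$, so $|\alpha|\le m^2/4$. Since $\alpha([x^n,y^n])=\alpha(z^{n^2})=n^2$, every word for $[x^n,y^n]$ has length at least $2n$. In general the only new point is the existence of an area function $\alpha$.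

\begin{lemma}\label{lem:long}
Let $L$ be f.g.\ nilpotent and $x,y\in L$ with $[x,y]\notin\sqrt{\gamma_3(L)}$. There is $c>0$ with $|[x^n,y^n]|_L\ge cn$ for all $n\ge1$.
\end{lemma}

\begin{proof}
The group $K=L/\sqrt{\gamma_3(L)}$ is torsion-free of class at most $2$. So $[K,K]$ is central and f.g.\ free abelian, the commutator map is multiplicative in each argument, and the images $\bar x,\bar y$ satisfy $[\bar x,\bar y]\ne1$. Choose a homomorphism $\lambda:[K,K]\to\mathbb Z$ with $\lambda([\bar x,\bar y])\ne0$ and put $\omega(k,k')=\lambda([k,k'])$. Then $\omega$ is additive in each argument, alternating, and zero if one argument lies in $[K,K]$. We construct $\alpha:K\to\mathbb R$ with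
\begin{equation}\label{eq:area}
\alpha(kk')=\alpha(k)+\alpha(k')+\tfrac12\omega(k,k'),\qquad\alpha|_{[K,K]}=\lambda .
\end{equation}
On $\hat K=K\times\mathbb R$ define $(k,a)(k',a')=(kk',\,a+a'+\frac12\omega(k,k'))$. This product is associative because $\omega(k,k')+\omega(kk',k'')$ and $\omega(k',k'')+\omega(k,k'k'')$ both equal $\omega(k,k')+\omega(k,k'')+\omega(k',k'')$; the unit is $(1,0)$ and $(k,a)^{-1}=(k^{-1},-a)$. The set $D=\{(v,\lambda(v)):v\in[K,K]\}$ is a central subgroup. From $kk'=[k,k']k'k$ we get
$$(k,a)(k',a')=([k,k'],\omega(k,k'))\cdot(k',a')(k,a),$$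
so all commutators of $\hat K$ lie in $D$ and $\hat K/D$ is abelian. The subgroup $\{(1,a)\}\cong\mathbb R$ meets $D$ trivially, so it embeds in $\hat K/D$. A divisible subgroup of an abelian group is a direct summand, so there is a homomorphism $\kappa:\hat K\to\mathbb R$ that vanishes on $D$ and satisfies $\kappa(1,a)=a$. Since $(k,a)=(k,0)(1,a)$, we have $\kappa(k,a)=\kappa(k,0)+a$. Put $\alpha(k)=-\kappa(k,0)$. Then $\kappa(k,0)+\kappa(k',0)=\kappa(kk',0)+\frac12\omega(k,k')$ gives the first formula in \eqref{eq:area}, and $0=\kappa(v,\lambda(v))=\kappa(v,0)+\lambda(v)$ gives the second.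

By induction $\alpha(s_1\cdots s_m)=\sum_i\alpha(s_i)+\frac12\sum_{i<j}\omega(s_i,s_j)$ for generators $s_i$ of $K$, so $|\alpha(k)|\le C|k|_K^2$. Since $[\bar x^n,\bar y^n]=[\bar x,\bar y]^{n^2}$, we obtain with (W1)
$$n^2\le n^2|\lambda([\bar x,\bar y])|=|\alpha([\bar x^n,\bar y^n])|\le C|[\bar x^n,\bar y^n]|_K^2\le C'|[x^n,y^n]|_L^2.\qedhere$$
\end{proof}

\subsection{Proof of Proposition~\ref{prop:lva}}

Suppose that some f.g.\ subgroup of $G$ is not virtually abelian. By Corollary~\ref{cor:count}(a) it has a nilpotent subgroup $H'$ of finite index, which is f.g.\ and not virtually abelian.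

\emph{An element of infinite order in $\gamma_2(H')$.} The group $\gamma_2(H')$ is infinite. Otherwise each generator $s$ of $H'$ would have finitely many conjugates $gsg^{-1}=[g,s]s$, so its centralizer would have finite index, and so would the center, which is the intersection of the centralizers of the generators. By (N1), $\gamma_2(H')$ is f.g.\ nilpotent with finite torsion subgroup, so it contains an element $z$ of infinite order.

\emph{The depth of $z$.} Consider all $j$ such that $z^i\in\gamma_j(H)$ for some f.g.\ nilpotent $H\le G$ and some $i\ge1$. For such $j,H,i$, Lemma~\ref{lem:distort} with $h=z^i$ gives $|z^{im}|_H\le Cm^{1/j}$, so $j\le k$ by Corollary~\ref{cor:count}(b), with $k$ depending only on $z$. Let $j$ be the largest such integer and fix corresponding $H$ and $i$. The group $H'$ shows that $j\ge2$.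

\emph{One step deeper.} Take $\Gamma\ge H$ from Lemma~\ref{lem:short}, a nilpotent subgroup $L\le\Gamma$ of finite index (Corollary~\ref{cor:count}(a)), and $H^\circ=H\cap L$, which has finite index in $H$. By (W2), $L$ is f.g.\ and $|[x^n,y^n]|_L\le C|[x^n,y^n]|_\Gamma=o(n)$ for $x,y\in H^\circ$. Lemma~\ref{lem:long} then forces $[x,y]\in\sqrt{\gamma_3(L)}$ for all $x,y\in H^\circ$, so $\gamma_2(H^\circ)\subset\sqrt{\gamma_3(L)}$. We claim that
$$\gamma_l(H^\circ)\subset\sqrt{\gamma_{l+1}(L)}\qquad(l\ge2).$$
Suppose this holds for $l$, and let $v\in\gamma_l(H^\circ)$. A positive power of $v$ lies in $\gamma_{l+1}(L)$, so its image in the torsion-free nilpotent group $L/\sqrt{\gamma_{l+2}(L)}$ is central. By (N2) the image of $v$ itself is central, so $[v,v']\in\sqrt{\gamma_{l+2}(L)}$ for all $v'\in H^\circ$. These commutators generate $\gamma_{l+1}(H^\circ)$, which proves the claim for $l+1$.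

By Lemma~\ref{lem:N3}, a positive power of $z^i\in\gamma_j(H)$ lies in $\gamma_j(H^\circ)$, and $\gamma_j(H^\circ)\subset\sqrt{\gamma_{j+1}(L)}$ because $j\ge2$. So a positive power of $z$ lies in $\gamma_{j+1}(L)$, with $L\le G$ f.g.\ nilpotent. This contradicts the choice of $j$. \qed

\section{The rational space of a locally virtually abelian group}\label{sec:V}

Throughout this section $G$ is countable and locally virtually abelian. To an abelian group $A$ one attaches the vector space $A\otimes\mathbb Q$, which does not change when $A$ is replaced by a subgroup of finite index. We do the same for $G$, and the relation $\sim$ becomes equality of vectors.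

\subsection{Lattices}

A \emph{lattice} in a finite-dimensional $\mathbb Q$-vector space is a f.g.\ subgroup that spans it. For lattices $\Lambda,\Lambda'$ in the same space there is $q\ge1$ with $q\Lambda'\subset\Lambda$, because each generator of $\Lambda'$ is a rational combination of generators of $\Lambda$. It follows that a lattice has finite index in any lattice containing it and that a finite intersection of lattices is a lattice. If $\Lambda$ is a lattice and $W$ a subspace, then $\Lambda\cap W$ is a lattice in $W$, because every vector of $W$ has a positive multiple in $\Lambda$.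

Every f.g.\ virtually abelian group has a \emph{normal} free abelian subgroup of finite index: an abelian subgroup of finite index is f.g., so it has a free abelian subgroup of finite index, and we intersect the finitely many conjugates of the latter.

\subsection{The space $V$ and the map $\nu$}

\begin{lemma}\label{lem:nu}
There are a $\mathbb Q$-vector space $V$, a linear action of $G$ on $V$ and a map $\nu:G\to V$ such that
\begin{enumerate}
\item[(a)] $\nu(hgh^{-1})=h\nu(g)$ for all $g,h$, and $\nu(gg')=\nu(g)+\nu(g')$ if $gg'=g'g$; in particular $\nu(1)=0$ and $\nu(g^i)=i\nu(g)$ for $i\geq1$;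
\item[(b)] $\nu(u)=\nu(v)$ if and only if $u\sim v$;
\item[(c)] $V=\{\nu(g)/q:g\in G,\ q\ge1\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $G=\bigcup_n\Gamma_n$ with $\Gamma_0\le\Gamma_1\le\cdots$ f.g., and let $J_n\lhd\Gamma_n$ be free abelian of finite index. For $n\le m$ the group $J_n\cap J_m$ has finite index in $J_n$, so $(J_n\cap J_m)\otimes\mathbb Q=J_n\otimes\mathbb Q$, and the inclusion $J_n\cap J_m\subset J_m$ induces an injective linear map $\iota_{nm}:J_n\otimes\mathbb Q\to J_m\otimes\mathbb Q$. For $n\le m\le l$ the maps $\iota_{ml}\iota_{nm}$ and $\iota_{nl}$ agree on the spanning set $J_n\cap J_m\cap J_l$, so they are equal. Let $V=\varinjlim J_n\otimes\mathbb Q$, the increasing union of the spaces $J_n\otimes\mathbb Q$. The group $\Gamma_n$ acts by conjugation on $J_m\otimes\mathbb Q$ for all $m\ge n$, and $\iota_{ml}$ is $\Gamma_n$-equivariant because this holds on $J_m\cap J_l$. So $G$ acts linearly on $V$.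

For $g\in\Gamma_n$ choose $i\ge1$ with $g^i\in J_n$ and put $\nu(g)=\frac1i(g^i\otimes1)$. If $g^{i'}\in J_n$ too, then $i'(g^i\otimes1)=g^{ii'}\otimes1=i(g^{i'}\otimes1)$, so $\nu(g)$ does not depend on $i$; choosing $i$ with $g^i\in J_n\cap J_m$ shows that it does not depend on $n$. For (a) take $n$ with $g,g',h\in\Gamma_n$ and $i$ with $g^i,g'^i\in J_n$, and use $(hgh^{-1})^i=hg^ih^{-1}$ and, for commuting elements, $(gg')^i=g^ig'^i$. For (b) take $n,i$ with $u^i,v^i\in J_n$; as $J_n$ embeds in $J_n\otimes\mathbb Q$, the equality $\nu(u)=\nu(v)$ gives $u^i=v^i$. Conversely $u^i=v^i$ gives $i\nu(u)=i\nu(v)$. For (c), every element of $J_n\otimes\mathbb Q$ has the form $a\otimes\frac1q$.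
\end{proof}

From now on we use only the properties (a)--(c). For abelian $G$ the space $V$ is $G\otimes\mathbb Q$ with trivial action. For the infinite dihedral group $V=\mathbb Q$, reflections act by $-1$, and $\nu$ vanishes on them. For a f.g.\ subgroup $H\le G$ put $V(H)=\{\nu(h)/q:h\in H,\ q\ge1\}$.

\begin{lemma}\label{lem:VH}
Let $H\le G$ be f.g.\ and $J\le H$ free abelian of finite index. Then $\nu|_J$ is an injective homomorphism, $V(H)$ is an $H$-invariant subspace, $\nu(J)$ is a lattice in $V(H)$, and $J$ acts trivially on $V(H)$. So $H$ acts on $V(H)$ through a finite group. Moreover $V(H)\subset V(H')$ for $H\le H'$, and if $G$ is the union of a chain of f.g.\ subgroups $\Gamma_n$, then every finite-dimensional subspace of $V$ lies in some $V(\Gamma_n)$.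
\end{lemma}

\begin{proof}
The map $\nu|_J$ is a homomorphism by (a). If $\nu(a)=0=\nu(1)$, then $a$ is torsion by (b), so $a=1$. Every $h\in H$ has a positive power $h^i\in J$, and $\nu(h)=\nu(h^i)/i$; so $V(H)=\{\nu(a)/q: a\in J,\ q\geq1\}$ is the span of the f.g.\ group $\nu(J)$. Invariance under $H$ follows from (a), and $a\nu(a')=\nu(aa'a^{-1})=\nu(a')$ for $a,a'\in J$. The inclusion $V(H)\subset V(H')$ holds by definition. By (c) a finite basis consists of vectors $\nu(g)/q$, and the finitely many $g$ lie in some $\Gamma_n$.
\end{proof}

By (a) the orbit $G\nu(g)$ is the image under $\nu$ of the conjugacy class of $g$, and by (b) the fibers of $\nu$ are the $\sim$-classes. With (c) we conclude: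
\begin{equation}\label{eq:ii}
\text{condition (ii) holds}\iff\text{every }v\in V\text{ has a finite $G$-orbit.}
\end{equation}
For f.g.\ $G$ we have $V=V(G)$, so (ii) is automatic by Lemma~\ref{lem:VH}.

\subsection{Finite orbits}

\begin{proposition}\label{prop:orbits}
If $G\in\mathcal A_e$ is locally virtually abelian, then condition \emph{(ii)} holds.
\end{proposition}

The link between conjugation and counting is this. A product of powers of conjugates $g_lgg_l^{-1}$ is reached from $1$ by right multiplications by powers of the single element $g$, interrupted by a fixed finite number of other steps. So all these products are confined by the rank attached to $g$.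

\begin{proof}
Let $f:G\to A$ be a coarse embedding into a countable abelian group, let $g\in G$, and let $k$ be the rank of the group $B$ generated by $\Delta_f(g)$.

\emph{The orbit $G\nu(g)$ spans a space of dimension at most $k$.} Let $g_1,\dots,g_r\in G$ be such that $g_1\nu(g),\dots,g_r\nu(g)$ are linearly independent. Let $\Gamma=\langle g,g_1,\dots,g_r\rangle$ and let $J\le\Gamma$ be free abelian of finite index. For a suitable $i\ge1$ all the elements $a_l=g_lg^ig_l^{-1}$ lie in $J$. The vectors $\nu(a_l)=ig_l\nu(g)$ are independent and $\nu|_J$ is a homomorphism, so $Y=\langle a_1,\dots,a_r\rangle$ is free abelian with basis $a_1,\dots,a_r$. Its elements are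
$$a_1^{m_1}\cdots a_r^{m_r}=g_1\,g^{im_1}\,(g_1^{-1}g_2)\,g^{im_2}\,(g_2^{-1}g_3)\cdots g^{im_r}\,g_r^{-1}.$$
Read this product from left to right. Right multiplication by a power of $g$, positive or negative, changes $f$ by an element of $B$, and right multiplication by a fixed element $v$ changes $f$ by an element of $\Delta_f(v)$. Hence
$$f(Y)\subset f(1)+B+\Delta_f(g_1)+\Delta_f(g_1^{-1}g_2)+\dots+\Delta_f(g_{r-1}^{-1}g_r)+\Delta_f(g_r^{-1}),$$
a finite union of cosets of $B$. Since $|a_1^{m_1}\cdots a_r^{m_r}|_\Gamma\le C\sum|m_l|$, the ball of radius $\rho$ in $\Gamma$ contains at least $c\rho^r$ points of $Y$ for large $\rho$. Lemma~\ref{lem:count} gives $r\le k$.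

\emph{The orbit is finite.} The span $W$ of $G\nu(g)$ is $G$-invariant of finite dimension $d$. Write $G$ as the union of a chain of f.g.\ subgroups $\Gamma_n$. For large $n$ we have $W\subset V(\Gamma_n)$, so $\Gamma_n$ acts on $W$ through a finite group by Lemma~\ref{lem:VH}. By Minkowski's theorem the orders of the finite subgroups of $GL_d(\mathbb Q)$ are bounded in terms of $d$. The image of $G$ in $GL(W)$ is an increasing union of finite groups of bounded order, hence finite. So $G\nu(g)$ is finite, and \eqref{eq:ii} concludes the proof.
\end{proof}

\section{The bijection onto an abelian group}\label{sec:construct}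

\begin{proposition}\label{prop:construct}
Let $G$ be a countable group satisfying \emph{(i)} and \emph{(ii)}. Then $G$ is bijectively coarsely equivalent to $M\oplus T$, where $M$ is free abelian of countable rank and $T$ is a countable direct sum of finite cyclic groups.
\end{proposition}

\subsection{Three examples}\label{sec:examples}

\begin{example}[split extensions]\label{ex:split}
Let a countable group $F$ act on a countable free abelian group $M$ with finite orbits, and let $G=M\rtimes F$. For $g=ys$ and $g'=y's'$ with $y,y'\in M$ and $s,s'\in F$ we have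
$$g^{-1}g'=\big(s^{-1}\cdot(y'-y)\big)\,s^{-1}s'.$$
If $g^{-1}g'$ lies in a finite set, then $s^{-1}s'$ lies in a finite set and $s^{-1}\cdot(y'-y)$ in a finite set $D\subset M$, so $y'-y$ lies in $F\cdot D$, which is finite. The converse is the same argument read backwards. So $ys\mapsto(y,s)$ is a bijective coarse equivalence $G\to M\times F$. For the infinite dihedral group the target is $\mathbb Z\oplus\mathbb Z/2$. Without finite orbits the map fails: in $\mathbb Z^{(\mathbb N)}\rtimes\mathrm{FSym}(\mathbb N)$ we have $se_1=e_{s(1)}s$, so right multiplication by $e_1$ has infinitely many displacements.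
\end{example}

\begin{example}[carries]\label{ex:Q}
Let $G=\mathbb Q$, $M=\mathbb Z$ and $S=\mathbb Q\cap[0,1)$. The bijection $g\mapsto(\lfloor g\rfloor,\,g-\lfloor g\rfloor)$ from $G$ to $M\times S$ is bornologous in both directions, because $\lfloor g+e\rfloor-\lfloor g\rfloor\in\{\lfloor e\rfloor,\lfloor e\rfloor+1\}$. The set $S$ is not a subgroup. But each coset of $\frac1{n!}\mathbb Z$ meets $S$ in exactly $n!$ points, whose differences lie in the finite set $\frac1{n!}\mathbb Z\cap(-1,1)$. So $S$ has a nested sequence of partitions into blocks of size $n!$, like the group $\bigoplus_{n\ge1}\mathbb Z/n$ with the cosets of $\bigoplus_{i\le n}\mathbb Z/i$.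
\end{example}

\begin{example}[no large abelian subgroup]\label{ex:cyc}
Let $G=(\bigoplus_{n\ge1}\mathbb Z^n)\rtimes\langle t\rangle$, where $t$ has infinite order and permutes the coordinates of each $\mathbb Z^n$ cyclically. By Example~\ref{ex:split}, $G$ is bijectively coarsely equivalent to a free abelian group. Yet no abelian subgroup contains a positive power of every element of $G$: it would contain some $t^a$ and a positive multiple of the first basis vector of $\mathbb Z^n$ with $n>a$, and these do not commute.
\end{example}

In general we shall find a free abelian group $M\subset V$, a subgroup $R\le G$ with a bijection onto $M$, and a transversal $S$ of $R$ defined by fractional parts. Example~\ref{ex:cyc} shows that $R$ cannot be required to be abelian, so the bijection $R\to M$ will be a cocycle and not a homomorphism.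

For the rest of the section $G$ satisfies (i) and (ii), and $V,\nu,V(H)$ are as in Section~\ref{sec:V}. Condition (ii) is used in the form given by \eqref{eq:ii}:
\begin{equation}\label{eq:GD}
\text{for every finite }D\subset V\text{ the set }G\cdot D\text{ is finite.}
\end{equation}
In particular $G$ acts through a finite group on every finite-dimensional $G$-invariant subspace, since the kernel is the intersection of the stabilizers of a basis, each of finite index.

\subsection{A chain with invariant spaces}

We want to split $V$ into finite-dimensional pieces that all of $G$ preserves and that come from f.g.\ subgroups.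

\begin{lemma}\label{lem:chain}
There are f.g.\ subgroups $1=G_0\le G_1\le\cdots$ with union $G$ such that all $V_n=V(G_n)$ are $G$-invariant.
\end{lemma}

\begin{proof}
It suffices to enlarge any f.g.\ $H\le G$ to a f.g.\ $H'$ with $V(H')$ invariant; then enumerate $G=\{g_1,g_2,\dots\}$ and put $G_n=\langle G_{n-1},g_n\rangle'$. The span $W$ of $G\cdot V(H)$ is $G$-invariant, and finite-dimensional by \eqref{eq:GD} applied to a basis of $V(H)$. By Lemma~\ref{lem:VH} there is a f.g.\ $\Gamma\ge H$ with $W\subset V(\Gamma)$. The space $V(\Gamma)$ may be too large and not invariant, so we cut $\Gamma$ down. Let $J\lhd\Gamma$ be free abelian of finite index and $J'=\{a\in J:\nu(a)\in W\}$. Then $J'\lhd\Gamma$ because $W$ is invariant, and $\nu(J')=\nu(J)\cap W$ is a lattice in $W$. So $H'=HJ'$ is a f.g.\ subgroup. For $h\in H\cap J$ we have $\nu(h)\in V(H)\subset W$, so $H\cap J'=H\cap J$ has finite index in $H$. Hence $[H':J']=[H:H\cap J']$ is finite, and $V(H')$ is the span of $\nu(J')$, which is $W$.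
\end{proof}

Fix such a chain, and fix $A_n\lhd G_n$ free abelian of finite index. Then $V=\bigcup V_n$, $V_0=0$, the group $A_n$ acts trivially on $V_n$, and $\nu(A_n)$ is a lattice in $V_n$.

\subsection{An affine action}

The map $\nu$ is additive only on commuting elements: in the infinite dihedral group it vanishes on reflections but not on the product of two distinct ones. We replace it by a \emph{cocycle} $b$, that is, a map with $b(gh)=b(g)+g\,b(h)$. Equivalently, $v\mapsto gv+b(g)$ is an action of $G$ on $V$ by affine maps, and $b(g)$ is the image of the origin. In this action $A_n$ will act on $V_n$ by the translations $\nu(a)$.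

\begin{lemma}\label{lem:b}
There is a cocycle $b:G\to V$ with $b(G_n)\subset V_n$ and $b|_{A_n}=\nu|_{A_n}$ for all $n$.
\end{lemma}

\begin{proof}
\emph{One level.} Fix $n$, let $Q=G_n/A_n$, write $\bar g$ for the image of $g$ in $Q$, and let $\sigma:Q\to G_n$ be a section. Put $\chi(g,q)=g\,\sigma(q)\,\sigma(\bar gq)^{-1}\in A_n$. Then
$$\chi(gh,q)=g\big(h\sigma(q)\sigma(\bar hq)^{-1}\big)g^{-1}\cdot g\sigma(\bar hq)\sigma(\bar g\bar hq)^{-1}=\big(g\chi(h,q)g^{-1}\big)\,\chi(g,\bar hq),$$
with both factors in $A_n$, and $\chi(a,q)=a$ for $a\in A_n$. Apply $\nu$ and average over $q\in Q$, noting that $q\mapsto\bar hq$ permutes $Q$. We find that $b_n(g)=\frac1{|Q|}\sum_q\nu(\chi(g,q))$ is a cocycle $G_n\to V_n$ extending $\nu|_{A_n}$.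

\emph{Compatibility.} We modify the $b_n$ inductively so that $b_{n+1}$ extends $b_n$. Suppose $b_n$ is already chosen. The difference $\beta=b_{n+1}|_{G_n}-b_n$ is a cocycle $G_n\to V_{n+1}$. It vanishes on $I=A_n\cap A_{n+1}$, a normal subgroup of finite index in $G_n$. So $\beta(ga)=\beta(g)+g\beta(a)=\beta(g)$ for $a\in I$, and $\beta$ is a function on the finite group $G_n/I$. Let $\mu\in V_{n+1}$ be the average of $\beta$ over $G_n/I$. Averaging $\beta(gh)=\beta(g)+g\beta(h)$ over $h$ gives $\mu=\beta(g)+g\mu$. Replace $b_{n+1}(g)$ by $b_{n+1}(g)-(\mu-g\mu)$ for $g\in G_{n+1}$. The map $g\mapsto\mu-g\mu$ is a cocycle with values in $V_{n+1}$, it equals $\beta$ on $G_n$, and it vanishes on $A_{n+1}$, which fixes $\mu$. So the new $b_{n+1}$ extends both $b_n$ and $\nu|_{A_{n+1}}$. Let $b$ be the union of the $b_n$.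
\end{proof}

The cocycle identity gives $b(1)=0$, $b(g^{-1})=-g^{-1}b(g)$ and
\begin{equation}\label{eq:bdiff}
b(g^{-1}h)=g^{-1}\big(b(h)-b(g)\big).
\end{equation}
On each $G_n$ the cocycle is finite-to-one with discrete image.

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(a)] For finite $D\subset V$ the set $G_n\cap b^{-1}(D)$ is finite.
\item[(b)] $b(G_n)$ is contained in a $G$-invariant lattice $\Lambda_n\subset V_n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $G_n\cap b^{-1}(0)$ is a subgroup by \eqref{eq:bdiff}. It meets $A_n$ trivially, since $b=\nu$ is injective there, so it embeds in $G_n/A_n$ and is finite. By \eqref{eq:bdiff}, two elements $g,h\in G_n$ with $b(g)=b(h)$ have $g^{-1}h$ in this subgroup.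

(b) Write $G_n=\bigcup_jA_ng_j$, a finite union. For $a\in A_n$ we have $b(ag_j)=\nu(a)+a\,b(g_j)=\nu(a)+b(g_j)$, as $a$ fixes $V_n$ pointwise. Let $\Lambda_n$ be generated by the $G$-orbits of a $\mathbb Z$-basis of $\nu(A_n)$ and of the vectors $b(g_j)$. These orbits are finite by \eqref{eq:GD} and lie in $V_n$, so $\Lambda_n$ is a $G$-invariant lattice in $V_n$ containing $b(G_n)$.
\end{proof}

\subsection{The subgroup $R$}

Since $G$ acts on $V_n$ through a finite group, Maschke's theorem gives $G$-invariant subspaces $U_n$ with $V_n=V_{n-1}\oplus U_n$ for $n\ge1$; thus $V=\bigoplus_{n\ge1}U_n$. The space $U_n$ holds the directions that first appear at level $n$, and we realize them by elements of $A_n$. Put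
$$M_n=\bigcap_{g\in G}g\big(\nu(A_n)\cap U_n\big),\qquad N_n=\{a\in A_n:\nu(a)\in M_n\}.$$
The intersection is over finitely many lattices in $U_n$, so $M_n$ is a $G$-invariant lattice in $U_n$. Since $M_n\subset\nu(A_n)$, the map $\nu:N_n\to M_n$ is an isomorphism, and $N_n\lhd G_n$ because $A_n\lhd G_n$ and $M_n$ is invariant. Define $R_0=1$ and $R_n=N_nR_{n-1}=N_n\cdots N_1$. Inductively $R_n$ is a subgroup of $G_n$, because $R_{n-1}\le G_{n-1}\le G_n$ normalizes $N_n$. Let
$$R=\bigcup_nR_n,\qquad M^{(n)}=\bigoplus_{i\le n}M_i,\qquad M=\bigoplus_{i\ge1}M_i .$$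
Then $M^{(n)}$ is a $G$-invariant lattice in $V_n$, $M$ is a $G$-invariant free abelian group of countable rank, and $M\cap V_n=M^{(n)}$.

\begin{lemma}\label{lem:R}
\begin{enumerate}
\item[(a)] For $a_i\in N_i$ we have $b(a_m\cdots a_1)=\nu(a_m)+\dots+\nu(a_1)$. The cocycle $b$ restricts to bijections $R_n\to M^{(n)}$ and $R\to M$.
\item[(b)] The index $k_n=[G_n:R_n]$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x\in G_m$ we have $b(x)\in V_m$, which $a_m$ fixes pointwise, so $b(a_mx)=\nu(a_m)+b(x)$. Induction gives the formula; the order of the factors, highest level on the left, is what makes it work. The formula shows that $b$ maps $R_n$ onto $M^{(n)}$. The $U_i$-component $\nu(a_i)$ of $b(a_m\cdots a_1)$ determines $a_i$, so $b$ is injective on $R$.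

(b) For $g\in G_n$ and $x\in R_n$ we have $b(gx)=b(g)+g\,b(x)$, so $b(gR_n)=b(g)+M^{(n)}$. The lattice $M^{(n)}=b(R_n)$ lies in $\Lambda_n$, hence has finite index in it, and $b(G_n)\subset\Lambda_n$; so only finitely many sets $b(gR_n)$ occur. Fix one of them, $v+M^{(n)}$. Every coset $gR_n\subset G_n$ with this image contains an element of $b^{-1}(v)$, and distinct cosets are disjoint, so by Lemma~\ref{lem:F}(a) there are finitely many such cosets.
\end{proof}

The next lemma replaces the formula for $g^{-1}g'$ in Example~\ref{ex:split}. The difficulty is that Lemma~\ref{lem:F}(a) gives finiteness only inside a fixed $G_n$, while $x$ and $x'$ below range over all of $R$. The point is that their factors of high level cancel exactly.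

\begin{lemma}\label{lem:key}
For finite sets $E\subset G$ and $D\subset M$ the set
$$\{x^{-1}ex':\ e\in E,\ x,x'\in R,\ b(x')-e^{-1}b(x)\in D\}$$
is finite.
\end{lemma}

\begin{proof}
Choose $n$ with $E\subset G_n$ and $D\subset M^{(n)}$. Let $e,x,x'$ be as in the statement, put $d=b(x')-e^{-1}b(x)\in D$, and write $x=a_m\cdots a_1$, $x'=a'_m\cdots a'_1$ with $a_i,a_i'\in N_i$ and $m\ge n$. The spaces $U_i$ are $G$-invariant, so the $U_i$-component of $d$ is $\nu(a_i')-e^{-1}\nu(a_i)$. For $i>n$ it vanishes, so $\nu(a_i')=\nu(e^{-1}a_ie)$. Since $e\in G_n\le G_i$ normalizes $N_i$ and $\nu$ is injective on $N_i$, we get $a_i'=e^{-1}a_ie$ for $i>n$. Put $w=a_m\cdots a_{n+1}$, $x_0=a_n\cdots a_1$, $x_0'=a_n'\cdots a_1'$. Then $x=wx_0$, $x'=e^{-1}we\,x_0'$, and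
$$x^{-1}ex'=x_0^{-1}w^{-1}\,e\,e^{-1}we\,x_0'=x_0^{-1}ex_0'\in G_n .$$
The sum of the components of $d$ in $U_1,\dots,U_n$ is $b(x_0')-e^{-1}b(x_0)$, and the other components vanish, so $d=b(x_0')-e^{-1}b(x_0)$. By \eqref{eq:bdiff},
$$b(x_0^{-1}ex_0')=x_0^{-1}\big(b(e)+e\,b(x_0')-b(x_0)\big)=x_0^{-1}\big(b(e)+ed\big).$$
This vector lies in $G\cdot(b(E)+E\cdot D)$, which is finite by \eqref{eq:GD}. Lemma~\ref{lem:F}(a) finishes the proof.
\end{proof}

\subsection{Integer parts and the transversal $S$}

Choose a $\mathbb Z$-basis of each $M_n$. Together these form a $\mathbb Z$-basis of $M$ and a $\mathbb Q$-basis of $V$, and the first ones form a basis of $M^{(n)}$ and of $V_n$. For $v\in V$ let $\lfloor v\rfloor\in M$ be the vector of integer parts of the coordinates of $v$. Then $\lfloor v+y\rfloor=\lfloor v\rfloor+y$ for $y\in M$, and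
\begin{equation}\label{eq:carry}
\{\lfloor v+d\rfloor-\lfloor v\rfloor:\ v\in V,\ d\in D\}\text{ is finite for finite }D\subset V,
\end{equation}
because $d$ has finitely many nonzero coordinates and for rational numbers $\lfloor\xi+\eta\rfloor-\lfloor\xi\rfloor$ lies in $\{\lfloor\eta\rfloor,\lfloor\eta\rfloor+1\}$ and is $0$ if $\eta=0$. Let
$$S=\{g\in G:\lfloor b(g)\rfloor=0\},$$
the set of elements for which all coordinates of $b(g)$ lie in $[0,1)$; it contains $1$. For $g\in G$ and $x\in R$ we have $g\,b(x)\in M$, so
\begin{equation}\label{eq:floor}
\lfloor b(gx)\rfloor=\lfloor b(g)\rfloor+g\,b(x).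
\end{equation}
As $x\mapsto g\,b(x)$ is a bijection $R\to M$, each left coset $gR$ contains exactly one element of $S$. Hence every $g\in G$ is uniquely $g=sx$ with $s\in S$, $x\in R$, and $\lfloor b(g)\rfloor=s\,b(x)$ by \eqref{eq:floor}. Define
$$\Theta:G\to M\times S,\qquad\Theta(sx)=(s\,b(x),\,s)=(\lfloor b(sx)\rfloor,\,s).$$
It is a bijection, since for given $(y,s)$ there is exactly one $x\in R$ with $b(x)=s^{-1}y$. We regard $M\times S$ as a subset of the countable group $M\times G$.

\begin{lemma}\label{lem:Theta}
The maps $\Theta$ and $\Theta^{-1}$ are bornologous.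
\end{lemma}

\begin{proof}
Let $g=sx$, $g'=s'x'$ with $\Theta(g)=(y,s)$, $\Theta(g')=(y',s')$; thus $b(x)=s^{-1}y$ and $b(x')=s'^{-1}y'$.

\emph{The map $\Theta$.} Let $E\subset G$ be finite and $g^{-1}g'=e\in E$. We show that $y'-y$ and $s^{-1}s'$ lie in finite sets depending only on $E$. We have $b(g')=b(g)+g\,b(e)$ with $g\,b(e)$ in the finite set $G\cdot b(E)$, so by \eqref{eq:carry} the vector $y'-y=\lfloor b(g')\rfloor-\lfloor b(g)\rfloor$ lies in a finite set $D_1\subset M$. Next, $s^{-1}s'=x\,g^{-1}g'\,x'^{-1}=(x^{-1})^{-1}e\,(x'^{-1})$, so we apply Lemma~\ref{lem:key} to the elements $x^{-1},x'^{-1}$ of the group $R$. We have $b(x^{-1})=-x^{-1}b(x)=-x^{-1}s^{-1}y=-g^{-1}y$, and in the same way $b(x'^{-1})=-g'^{-1}y'$. Since $e^{-1}g^{-1}=g'^{-1}$,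
$$b(x'^{-1})-e^{-1}b(x^{-1})=-g'^{-1}(y'-y)\in-G\cdot D_1,$$
a finite subset of $M$. So $s^{-1}s'$ lies in a finite set.

\emph{The map $\Theta^{-1}$.} Let $E\subset G$ and $D\subset M$ be finite, $s^{-1}s'=e\in E$ and $y'-y\in D$. Since $s'^{-1}=e^{-1}s^{-1}$,
$$b(x')-e^{-1}b(x)=s'^{-1}y'-s'^{-1}y=s'^{-1}(y'-y)\in G\cdot D,$$
a finite subset of $M$. By Lemma~\ref{lem:key}, $g^{-1}g'=x^{-1}ex'$ lies in a finite set depending only on $E$ and $D$.
\end{proof}

\subsection{The structure of $S$}

It remains to identify $S$ with a direct sum of finite cyclic groups, as Example~\ref{ex:Q} suggests. (If $G$ is locally finite, then $V=0$ and $S=G$, and this subsection is the whole proof.) For $s,s'\in S$ write $s\approx_ns'$ if $s'\in sG_n$. Each $\approx_n$ is an equivalence relation, $\approx_0$ is equality, $\approx_n$ refines $\approx_{n+1}$, and any two elements are $\approx_n$-equivalent for large $n$. To obtain a bijection and not only a coarse equivalence, we need all classes of a given level to have the same size.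

\begin{lemma}\label{lem:S}
\begin{enumerate}
\item[(a)] Each $\approx_n$-class has exactly $k_n$ elements.
\item[(b)] For each $n$ the set $\{s^{-1}s':s,s'\in S,\ s\approx_ns'\}$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The class of $s$ is $S\cap sG_n$, and $sG_n$ consists of $k_n$ left cosets $gR_n$. Each contains at most one element of $S$, since $gR_n\subset gR$. Let $g\in sG_n$. Then $b(g)-b(s)=s\,b(s^{-1}g)\in V_n$, so the coordinates of $b(g)$ in $U_i$, $i>n$, are those of $b(s)$ and lie in $[0,1)$. Hence $\lfloor b(g)\rfloor\in M^{(n)}$. The unique $x\in R$ with $gx\in S$ satisfies $g\,b(x)=-\lfloor b(g)\rfloor$ by \eqref{eq:floor}, so $b(x)\in M^{(n)}$ and $x\in R_n$ by Lemma~\ref{lem:R}(a). So each $gR_n\subset sG_n$ contains exactly one element of $S$.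

(b) Let $s\approx_ns'$. The vector $b(s')-b(s)=s\,b(s^{-1}s')$ lies in $\Lambda_n$ and has coordinates in $(-1,1)$. Since $q\Lambda_n\subset M^{(n)}$ for some $q\ge1$, the coordinates lie in $\frac1q\mathbb Z$, so the vector lies in a finite set $D\subset\Lambda_n$ depending only on $n$. Then $s^{-1}s'\in G_n$ and $b(s^{-1}s')\in G\cdot D$, and Lemma~\ref{lem:F}(a) applies.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:construct}]
By Lemma~\ref{lem:S}(a), $k_0=1$, the number $m_n=k_n/k_{n-1}$ is an integer, and every $\approx_n$-class is the union of exactly $m_n$ classes of $\approx_{n-1}$. Put $T=\bigoplus_{n\ge1}\mathbb Z/m_n$ and $T_n=\bigoplus_{i\le n}\mathbb Z/m_i$, with $T_0=0$. In each $\approx_n$-class label the $\approx_{n-1}$-subclasses bijectively by $\mathbb Z/m_n$, giving the label $0$ to the subclass that contains $1$ if there is one. Let $\tau(s)_n$ be the label of the $\approx_{n-1}$-class of $s$. If $s\in G_n$, then $s\approx_{i-1}1$ and $\tau(s)_i=0$ for $i>n$; so $\tau$ maps $S$ to $T$. We claim that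
\begin{equation}\label{eq:tau}
s\approx_ns'\iff\tau(s)-\tau(s')\in T_n .
\end{equation}
If $s\approx_ns'$, then $s$ and $s'$ have the same $\approx_{i-1}$-class, and so the same label, for all $i>n$. Conversely, let $\tau(s)-\tau(s')\in T_n$ and choose $m\ge n$ with $s\approx_ms'$. Equality of the labels at the levels $m,m-1,\dots,n+1$ gives successively $s\approx_{m-1}s',\dots,s\approx_ns'$. For $n=0$, \eqref{eq:tau} says that $\tau$ is injective. Given $\theta\in T_m$, start in the $\approx_m$-class of $1$ and choose subclasses according to the labels $\theta_m,\dots,\theta_1$; we end in a single element $s\in G_m$, and $\tau(s)=\theta$. So $\tau$ is a bijection.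

A finite set $E\subset G$ lies in some $G_n$, so $s^{-1}s'\in E$ implies $s\approx_ns'$, and then $\tau(s')-\tau(s)$ lies in the finite group $T_n$; thus $\tau$ is bornologous. A finite subset of $T$ lies in some $T_n$, so \eqref{eq:tau} and Lemma~\ref{lem:S}(b) show that $\tau^{-1}$ is bornologous. With Lemma~\ref{lem:Theta}, the map $(\mathrm{id}\times\tau)\circ\Theta:G\to M\oplus T$ is a bornologous bijection with bornologous inverse, and Lemma~\ref{lem:finite}(c) applies.
\end{proof}

This closes the cycle of implications and completes the proof of Theorem~\ref{thm:A}.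

\begin{thebibliography}{9}

\bibitem{Assouad} Assouad, Bull. SMF 111 (1983).

\bibitem{BHZ} T. Banakh, J. Higes, I. Zarichinyy, \emph{The coarse classification of countable abelian groups}, arXiv:0807.1141 (2008).

\bibitem{Bass} H. Bass, Proc. LMS 25 (1972).

\bibitem{Gromov} Gromov, Publ. IHES 53 (1981).

\bibitem{Guivarch} Y. Guivarc'h, Bull. SMF 101 (1973).

\end{thebibliography}
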